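\title{The indicated chromatic number can be exponential in the chromatic number}

\begin{abstract}
In the indicated coloring game on a graph $G$, Ann chooses the vertices one at a time and Ben colors each of them properly from a fixed set of $k$ colors; Ann wins if every vertex gets colored. The indicated chromatic number $\chi_i(G)$ is the least $k$ for which Ann has a winning strategy. We show that for all $q\ge5$ and $\ell\ge3$ there is a graph $G$ of girth greater than $\ell$ with $\chi(G)=q$ and $\chi_i(G)>2^{\lfloor (q-5)/2\rfloor}$. In particular, there is no constant $C$ with $\chi_i(G)\le C\chi(G)$ for all graphs $G$.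
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite, simple, and have at least one vertex, and $[k]=\{1,\dots,k\}$. The \emph{indicated $k$-coloring game} on a graph $G$ is played by Ann and Ben. In each round Ann chooses an uncolored vertex $v$, and Ben colors $v$ with a color from $[k]$ that is \emph{available} at $v$, that is, not used on a colored neighbor of $v$. Ann wins if all vertices get colored. Otherwise the play reaches an uncolored vertex at which no color is available, and Ben wins. The \emph{indicated chromatic number} $\chi_i(G)$ is the least positive integer $k$ for which Ann has a winning strategy. This is the case of equal lists of the indicated list coloring game of \cite{GJZZZ}, in which Ben colors each vertex $v$ from its own list $L(v)$.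

A play won by Ann ends in a proper coloring, so $\chi(G)\le\chi_i(G)$. The gap measures what is lost when one controls only the order of the vertices, adaptively, and an adversary picks the colors. In the simplest cases nothing, or little, is lost.

\begin{itemize}
\item If the vertices can be ordered so that each has fewer than $k$ earlier neighbors, Ann presents them in this order and wins with $k$ colors. In particular $\chi_i(G)\le\Delta(G)+1$, where $\Delta(G)$ is the maximum degree.
\item If $G$ is bipartite, then $\chi_i(G)=\chi(G)$. With two colors, Ann presents each component so that every vertex after the first has a colored neighbor; Ben's first color in the component then forces the rest of its proper $2$-coloring.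
\item If $G$ is complete $q$-partite and $k\ge q$, Ann first presents one vertex of each part. These $q$ vertices form a clique and get distinct colors. The color given to the vertex in a part $P$ is never available outside $P$, so it stays available at every vertex of $P$, and Ann wins.
\end{itemize}

In the last two examples Ann makes a few moves that tie Ben's colors to the structure of a good coloring, and afterward Ben has no harmful choice left. The gap is not always zero. It is known that for every $n$ there is a graph $G$ with $\chi(G)\ge n$ and $\chi_i(G)=\frac43\chi(G)$, and that for every $\epsilon>0$ there are graphs $G$ of arbitrarily large chromatic number with $\chi_i(G)>(\frac32-\epsilon)\chi(G)$. These small ratios, together with Ann's power in the examples above, suggest a linear bound, and the following question is posed as open in \cite{GJZZZ}.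

\begin{quote}
\emph{Is there a constant $C$ such that $\chi_i(G)\le C\chi(G)$ for every graph $G$?}
\end{quote}

The answer is no. Recall that the girth of a graph is the length of its shortest cycle. By a theorem of Erd\H{o}s \cite{Erdos}, there are graphs with chromatic number at least $q$ and girth greater than $\ell$; our examples can be taken of large girth as well.

\begin{theorem}\label{thm:main}
Let $q\ge5$ and $\ell\ge3$ be integers. There is a finite graph $G$ of girth greater than $\ell$ with
\[
\chi(G)=q\qquad\text{and}\qquad \chi_i(G)>2^{\lfloor (q-5)/2\rfloor}.
\]
More precisely, for every $k$ with $1\le k\le 2^{\lfloor (q-5)/2\rfloor}$, Ben can prevent Ann from winning the indicated $k$-coloring game on $G$.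
\end{theorem}

\begin{corollary}\label{cor:main}
There is no constant $C$ with $\chi_i(G)\le C\chi(G)$ for all graphs $G$. Moreover, $\chi_i$ is not bounded by any polynomial in $\chi$, nor by any function of $\chi$ of growth $2^{o(\chi)}$. This remains true for graphs of girth greater than any prescribed $\ell$.
\end{corollary}

\begin{proof}
If $F(q)=2^{o(q)}$, which includes $F(q)=Cq$ and all polynomials, then $F(q)<2^{\lfloor (q-5)/2\rfloor}$ for large $q$, and the graph of Theorem~\ref{thm:main} has $\chi_i(G)>F(\chi(G))$.
\end{proof}

The second sentence of the theorem is what has to be proved: $\chi_i$ is the least $k$ for which Ann wins, and we do not assume that a win with $k$ colors gives a win with $k+1$ colors, so one graph must defeat Ann for each $k$ in the range. For $q\le12$ the bound $2^{\lfloor (q-5)/2\rfloor}$ is smaller than $q$ and the theorem follows from $\chi_i\ge\chi$; for $q=13$ it gives $\chi_i>16$. We do not settle whether $\chi_i$ is bounded by some function of $\chi$; by the corollary, such a function could not have growth $2^{o(\chi)}$.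

The graph $G$ is a sparse random $q$-partite graph. Its proper colorings are almost as rigid as those of the complete $q$-partite graph: a color can be used heavily in only one part. But small sets of vertices span few edges, so Ann has nothing like a clique with which to steer Ben early in the game. Ben uses this freedom to put almost every color on many vertices of one and the same part, and this small partial coloring does not extend to a proper coloring with few colors. Section~\ref{sec:graph} states the properties of $G$ that we need, and Section~\ref{sec:two} derives the rigidity and describes Ben's strategy. Section~\ref{sec:one} combines the two in the smallest case. Section~\ref{sec:many} proves Theorem~\ref{thm:main}, and Section~\ref{sec:random} constructs $G$.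

\section{Sets of three sizes in a sparse multipartite graph}\label{sec:graph}

Take $q$ disjoint sets of size $m$, called \emph{parts}, and join each pair of vertices from different parts independently with probability $p=d/m$, where $d$ is a large constant and $m\to\infty$. Let $K$ be an upper bound for the number of colors. The following rough estimates, which ignore constant factors and are made precise in Section~\ref{sec:random}, explain the choice of all parameters. Logarithms are natural.

\emph{Large sets.} Two sets of size $\eta m$ in different parts have no edge between them with probability about $\exp(-d\eta^2m)$, and there are about $\exp(2\eta m\log(1/\eta))$ such pairs of sets. So all such pairs are joined once $d\eta$ is much larger than $\log(1/\eta)$, for example when $\eta=(\log d)^2/d$. A proper coloring with at most $K$ colors then assigns to each part $P$ its own set of dominant colors, and all but a fraction $K\eta$ of $P$, which is $d^{-1}$ up to logarithms, must use them.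

\emph{Smaller sets.} Let $g\ge1$ and consider sets of size about $N=d^{-1-1/g}m$. A vertex outside the part of such a set has a neighbor in it with probability about $pN=d^{-1/g}$. This number has two consequences that pull in opposite directions.

First, $t$ disjoint sets of this size have a fraction about $d^{-t/g}$ of a part $P$ as common neighbors, where a common neighbor is a vertex with a neighbor in each of the sets. For $t<g$ this exceeds $K\eta$. If the $t$ sets are colored with $t$ colors, the common neighbors avoid these colors, so these cannot be all the dominant colors of $P$. The larger $g$ is, the more damage a color does when it is spread over such a set.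

Second, a fixed set of $N$ vertices spans $cN$ edges with probability about $(d^{-1/g})^{cN}$, and there are about $(d^{1+1/g})^N$ such sets. So no set of $N$ vertices spans $cN$ edges when $c>g+1$. During the first $N$ rounds, the vertices that Ann presents have on average at most about $g+1$ colored neighbors. The larger $g$ is, the more colors Ann can keep from Ben.

We shall use several values $g_1<\dots<g_r$ of $g$, called \emph{scales}. The next proposition contains everything about the graph that the game argument uses. We write $e(S)$ for the number of edges with both ends in $S$.

\begin{proposition}\label{prop:graph}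
Let $q\ge2$, $\ell\ge3$, $K\ge1$ and $r\ge1$ be integers, and let $g_1<\dots<g_r$ be positive divisors of $K$. There exist an integer $m$, a real number $\eta$ with $0<\eta\le1/q$, integers $0=N_0<N_1<\dots<N_r<m$ and $u_1,\dots,u_r\ge1$ with
\begin{equation}\label{eq:sizes}
N_{s-1}+qKu_s\le \frac{N_s}{12K}\qquad(1\le s\le r),
\end{equation}
and a $q$-partite graph $G$ with parts of size $m$ and girth greater than $\ell$, such that the following hold.
\begin{itemize}
\item[(S)] For each $s$, every set $S$ of $N_s$ vertices has $e(S)<(g_s+\frac32)N_s$.
\item[(L)] If $P\ne Q$ are parts and $X\subseteq P$, $Y\subseteq Q$ have $|X|,|Y|\ge\eta m$, then some edge joins $X$ to $Y$.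
\item[(M)] Let $P$ be a part, let $t\ge0$, and let $s(1),\dots,s(t)\in[r]$ satisfy $\sum_{j=1}^t 1/g_{s(j)}<1$. If $X_1,\dots,X_t$ are pairwise disjoint subsets of $V(G)\setminus P$ with $|X_j|=u_{s(j)}$, then more than $K\eta m$ vertices of $P$ have a neighbor in every $X_j$.
\end{itemize}
\end{proposition}

The letters stand for sparse, large and medium. For $t=0$, property (M) says that $m>K\eta m$. The number $u_s$ will be a small constant fraction of $N_s$; inequality \eqref{eq:sizes} says that the earlier scales, together with $u_s$ vertices for each pair of a part and a color, make up only a small share of $N_s$. Property (S) cannot be dropped: for small $\eta$ the complete $q$-partite graph satisfies (L) and (M), and Ann wins on it with any $k\ge q$ colors.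

\section{Dominant colors and Ben's strategy}\label{sec:two}

Let $G$ be as in Proposition~\ref{prop:graph}. For a proper coloring $f$ of $G$ and a part $P$, a color is \emph{dominant in $P$} if $f$ uses it on at least $\eta m$ vertices of $P$. Let $T_P$ be the set of colors dominant in $P$.

\begin{lemma}\label{lem:dominant}
Let $f$ be a proper coloring of $G$ with colors from $[k]$.
\begin{itemize}
\item[(a)] The sets $T_P$ are pairwise disjoint.
\item[(b)] At most $k\eta m$ vertices of a part $P$ have a color outside $T_P$.
\end{itemize}
Moreover, $\chi(G)=q$.
\end{lemma}

\begin{proof}
If a color were dominant in two parts, (L) would give an edge with both ends of that color; this proves (a). Each of the at most $k$ colors outside $T_P$ is used on fewer than $\eta m$ vertices of $P$; this proves (b). The parts are independent sets, so $\chi(G)\le q$. If $k<q$, then in each part some color is used on at least $m/k>m/q\ge\eta m$ vertices, so the $q$ sets $T_P$ are nonempty, and by (a) there are at least $q$ colors, which is absurd.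
\end{proof}

Now let $1\le k\le K$. Ben wants a color $i$ to appear on many vertices \emph{outside} the part in which it will be dominant, because their neighbors in that part cannot use $i$. He does not know which part this will be. If, however, almost all colors appear on many vertices of one part $A$, then they appear outside every part other than $A$. So Ben keeps a count for each pair of a part and a color.

\medskip\noindent\textbf{Ben's strategy.} Rounds $N_{s-1}+1,\dots,N_s$ form \emph{phase $s$}, for $s=1,\dots,r$. At a moment in phase $s$, a color is \emph{scarce in a part $P$} if it has so far been used on fewer than $u_s$ vertices of $P$, counting all rounds from the start. Suppose Ann presents $v\in P$ in phase $s$. If some color available at $v$ is scarce in $P$, Ben uses such a color; this is a \emph{spreading} move. Otherwise he uses any available color; this is a \emph{blocked} move. After phase $r$ Ben uses any available color.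

\medskip
To show that Ann has no winning strategy, we consider a play in which Ben follows this strategy and all vertices get colored, and we look for a contradiction. In such a play all $r$ phases are completed, because $N_r<m$. Let $R_{s,P}$ be the set of colors that are still scarce in $P$ at the end of phase $s$. Spreading moves are few, because each count stops at $u_s$. Blocked moves cost Ann edges, and (S) limits her supply.

\begin{lemma}\label{lem:spread}
For each $s\in[r]$ there is a part $A_s$ with $|R_{s,A_s}|\le g_s+1$.
\end{lemma}

\begin{proof}
A spreading move of phase $s$ with color $i$ in part $P$ raises the number of vertices of $P$ colored $i$ by one, from a value below $u_s$. So each pair $(P,i)$ accounts for at most $u_s$ spreading moves, and there are at most $qku_s\le qKu_s$ of them. By \eqref{eq:sizes}, the number $b$ of blocked moves in phase $s$ satisfies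
\[
b\ge N_s-N_{s-1}-qKu_s\ge N_s\Big(1-\frac1{12K}\Big).
\]
Consider a blocked move at $v\in P$ in phase $s$ and a color $i\in R_{s,P}$. Counts never decrease, so $i$ was scarce in $P$ at the time of the move. Since the move was blocked, $i$ was not available at $v$: some neighbor of $v$ already had color $i$. Thus $v$ had at least $|R_{s,P}|$ colored neighbors when it was presented.

Suppose that $|R_{s,P}|\ge g_s+2$ for every part $P$, and let $S$ be the set of vertices colored in the first $N_s$ rounds. Count each edge inside $S$ at the end that was colored later. Since $g_s+2\le K+2\le3K$,
\[
e(S)\ge (g_s+2)\,b\ge\Big(g_s+2-\frac{g_s+2}{12K}\Big)N_s\ge\Big(g_s+\frac74\Big)N_s,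
\]
which contradicts (S).
\end{proof}

One part per phase is all that Ben can hope for, since Ann may spend a whole phase inside one part. We fix the parts $A_s$ and write $R_s=R_{s,A_s}$. Every color $i\notin R_s$ is used on at least $u_s$ vertices of $A_s$. Let $f$ be the final coloring of the play, and let the sets $T_P$ refer to $f$.

\section{One scale: twice the chromatic number}\label{sec:one}

The mechanism is visible in the case $r=1$, $g_1=2$. Let $q\ge5$, let $K=2q-8$, which is a multiple of $2$, and let $G$ be given by Proposition~\ref{prop:graph}. We claim that Ben's strategy defeats Ann whenever $k\le 2q-9$, so that $\chi_i(G)\ge2q-8$ while $\chi(G)=q$.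

Suppose all vertices get colored. By Lemma~\ref{lem:spread} there is a part $A=A_1$ and a set $R=R_1$ of at most $3$ colors such that every other color is used on at least $u_1$ vertices of $A$. The sets $T_P$ are disjoint, so at most $3$ of them meet $R$. Hence at least $q-4$ parts $P\neq A$ have $T_P\cap R=\emptyset$. Take such a part $P$; at most $K\eta m$ of its vertices have a color outside $T_P$.
\begin{itemize}
\item $T_P=\emptyset$ is impossible, since $m>K\eta m$.
\item $T_P=\{i\}$ is impossible. Let $X$ be a set of $u_1$ vertices of $A$ with color $i$. Since $1/g_1=\frac12<1$, property (M) gives more than $K\eta m$ vertices of $P$ with a neighbor in $X$, and none of them has color $i$.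
\end{itemize}
So $|T_P|\ge2$ for at least $q-4$ parts, and disjointness gives $k\ge2(q-4)$, a contradiction. The argument stops at $|T_P|=2$ because two sets give $\frac12+\frac12=1$, where (M) no longer applies.

The bound $2q-8$ exceeds $q$ from $q=9$ on, and its ratio to $q$ tends to $2$. A color spread at scale $g=2$ can supply only half of what a part needs. This suggests giving weight $1/g$ to a color spread at scale $g$ and showing that each part needs dominant colors of total weight at least $1$.

\section{Weights and many scales}\label{sec:many}

Return to arbitrary scales $g_1<\dots<g_r$, a number of colors $k\le K$, and a play as in Section~\ref{sec:two}. A color is \emph{exceptional} if it lies in $R_s$ for every $s\in[r]$; let $E$ be the set of exceptional colors. A color $i\notin E$ is spread at one scale or more, and the largest scale is the most useful to Ben. So we define its \emph{level} $\lambda(i)$ as the largest $s$ with $i\notin R_s$, and its \emph{weight} as $w_i=1/g_{\lambda(i)}$. Let $W=\sum_{i\in[k]\setminus E}w_i$.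

\begin{lemma}\label{lem:weight}
If $P\notin\{A_1,\dots,A_r\}$ is a part with $T_P\cap E=\emptyset$, then $\sum_{i\in T_P}w_i\ge1$. Consequently,
\begin{equation}\label{eq:budget}
q-r-|E|\le W.
\end{equation}
\end{lemma}

\begin{proof}
Suppose that $\sum_{i\in T_P}w_i<1$. For $i\in T_P$ we have $i\notin R_{\lambda(i)}$, so we can choose a set $X_i$ of exactly $u_{\lambda(i)}$ vertices of $A_{\lambda(i)}$ with color $i$. The sets $X_i$ are pairwise disjoint because their colors differ, and they lie outside $P$ because $P\neq A_{\lambda(i)}$. By (M), more than $K\eta m$ vertices of $P$ have a neighbor in every $X_i$ with $i\in T_P$. As $f$ is proper, these vertices have colors outside $T_P$. This contradicts Lemma~\ref{lem:dominant}(b), since $k\le K$.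

The sets $T_P$ are disjoint, so at most $|E|$ of them meet $E$, and at least $q-r-|E|$ parts satisfy the hypothesis. Summing the inequality over these parts counts each color of $[k]\setminus E$ at most once, which gives \eqref{eq:budget}.
\end{proof}

It remains to choose scales for which \eqref{eq:budget} fails.

\begin{example}\label{ex:quadratic}
Let $r=1$, $g_1=g\le q-3$ and $K=g(q-g-2)$. Then $|E|=|R_1|\le g+1$ and $W\le k/g$, so \eqref{eq:budget} forces $k\ge g(q-g-2)$. Hence $\chi_i(G)\ge g(q-g-2)$. For $g=\lfloor q/2\rfloor-1$ this is quadratic in $q$, which is enough to rule out a linear bound. This count gives no more, since $g(q-g-2)\le(q-2)^2/4$.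
\end{example}

With one scale, each of the $g+1$ colors that Ann keeps from Ben may be the only dominant color of a part. This costs $g+1$ parts and makes $g\ge q$ useless. A second scale repairs the loss. If the colors missed at scale $g$ are spread at scale $g/2$, they have weight $2/g$ each, about $2$ in total. Of course some of them are missed again, but only about $g/2$, and these are passed to scale $g/4$, and so on down to scale $1$, where at most two colors are missed. Each doubling of the largest scale then costs a bounded amount on both sides of \eqref{eq:budget}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]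
Let
\[
r=\Big\lfloor\frac{q-3}2\Big\rfloor,\qquad g_s=2^{s-1}\ \ (1\le s\le r),\qquad K=g_r=2^{\lfloor(q-5)/2\rfloor}.
\]
Then $r\ge1$ because $q\ge5$, every $g_s$ divides $K$, and $q\ge2r+3$. Let $G$ be given by Proposition~\ref{prop:graph}. It has girth greater than $\ell$, and $\chi(G)=q$ by Lemma~\ref{lem:dominant}. Let $1\le k\le K$, let Ben follow the strategy of Section~\ref{sec:two}, and suppose that all vertices get colored.

Since $E\subseteq R_1$, Lemma~\ref{lem:spread} gives $|E|\le g_1+1=2$. To bound $W$, let $a_s$ be the number of colors outside $E$ with level at most $s$. If $s<r$, a color of level at most $s$ lies in $R_{s+1}$ by the definition of level, so $a_s\le g_{s+1}+1=2g_s+1$. For the top scale we use the number of colors: $a_r\le k\le K=g_r$. A color of level $\lambda$ has weight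
\[
\frac1{g_\lambda}=\frac1{g_r}+\sum_{s=\lambda}^{r-1}\Big(\frac1{g_s}-\frac1{g_{s+1}}\Big)=\frac1{g_r}+\sum_{s=\lambda}^{r-1}\frac1{2g_s}.
\]
The term with index $s$ occurs for exactly the $a_s$ colors of level at most $s$. Summing over the colors outside $E$ gives
\[
W=\frac{a_r}{g_r}+\sum_{s=1}^{r-1}\frac{a_s}{2g_s}\le 1+\sum_{s=1}^{r-1}\big(1+2^{-s}\big)<r+1 .
\]
Now \eqref{eq:budget} yields $q-r-2<r+1$, that is, $q<2r+3$, a contradiction. So no play against Ben's strategy ends with all vertices colored, for any $k\le K$, and $\chi_i(G)>K$.
\end{proof}

\begin{remark}
The inequality $q\ge r+2+(r+1)$ shows how the parts are spent: $r$ on the parts $A_s$, two on the exceptional colors, and $r+1$ to exceed the total weight. Each doubling of $K$ costs two parts, which is the source of the exponent $q/2$; we have not tried to optimize it. The hypothesis $k\le K$ is used three times: to bound the number of spreading moves, to compare Lemma~\ref{lem:dominant}(b) with (M), and in the bound $a_r\le g_r$. Only the last use ties the number of colors to the largest scale. The girth plays no part in the game argument.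
\end{remark}

\section{Construction of the graph}\label{sec:random}

We prove Proposition~\ref{prop:graph}. Each of (S), (L), (M) follows from a union bound in the random graph of Section~\ref{sec:graph}. Short cycles are destroyed afterward by deleting a bounded number of edges, so we prove (L) and (M) with some room to spare.

We use four standard facts.
\begin{itemize}
\item[(F1)] $\binom{n}{j}\le(en/j)^j$ for integers $n\ge0$ and $j\ge1$.
\item[(F2)] (Chernoff bound.) If $Z$ is a sum of independent indicator variables and $\mathrm{E}Z\ge M$, then $\Pr(Z\le M/2)\le e^{-M/8}$.
\item[(F3)] (Markov's inequality.) If $Z\ge0$ and $\mathrm{E}Z\le M$ with $M>0$, then $\Pr(Z>2M)\le\frac12$.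
\item[(F4)] If $0\le p\le1$ and $pu\le1$, then $1-(1-p)^u\ge1-e^{-pu}\ge pu/2$. The last step holds because $1-e^{-x}$ is concave on $[0,1]$, vanishes at $0$, and exceeds $\frac12$ at $1$.
\end{itemize}

\subsection*{Parameters}
Put $\delta=1/(48qK^2)$ and $\kappa=(\delta/2)^K$. Fix a real number $d$ so large that, with $\eta=(\log d)^2/d$,
\begin{itemize}
\item[(D1)] $d^{1/K}\ge48K$, so that in particular $\log d\ge1$;
\item[(D2)] $\eta\le1/q$, so that in particular $q\le d$;
\item[(D3)] $e\,q\,2^{K+3/2}d^{-1/(2K)}\le\frac12$;
\item[(D4)] $\frac18(\log d)^2\ge3+2\log d$;
\item[(D5)] $\kappa\,d^{1/K}>4K(\log d)^2$;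
\item[(D6)] $\frac18\kappa\,d^{2/K}\ge2K(1+3\log d)+1$.
\end{itemize}
This is possible because $q$, $K$, $\kappa$ do not depend on $d$. For an integer $m>d$ put
\[
p=\frac dm,\qquad N_0=0,\qquad N_s=\big\lceil d^{-1-1/g_s}m\big\rceil,\qquad u_s=\lceil\delta N_s\rceil\qquad(1\le s\le r).
\]
All limits below are taken as $m\to\infty$ with $d$ fixed; then $N_s\to\infty$. Since $\lceil x\rceil\le2x$ for $x\ge1$, for large $m$ we have $N_s\le2d^{-1-1/g_s}m$ and $u_s\le2\delta N_s$. The first bound gives $N_r\le 2m/d<m$ and, by (D1) and $g_s\le K$,
\begin{equation}\label{eq:pN}
d^{-1/g_s}\le pN_s\le2d^{-1/g_s}\le 2d^{-1/K}\le\frac1{24K}<1 .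
\end{equation}
Each $1/g_s$ is an integer multiple of $1/K$, so $1/g_{s-1}\ge1/g_s+1/K$ for $s\ge2$, and therefore
\[
N_{s-1}\le2d^{-1/K}\,d^{-1-1/g_s}m\le2d^{-1/K}N_s\le\frac{N_s}{24K}.
\]
This is trivial for $s=1$. Also $qKu_s\le2qK\delta N_s=N_s/(24K)$. Adding the two bounds gives \eqref{eq:sizes}, and $N_{s-1}<N_s$.

Let $G_0$ be the random graph on $q$ parts of size $m$ in which each pair of vertices from different parts is an edge independently with probability $p$.

\subsection*{Property (S) for $G_0$}
Fix $s$ and write $g=g_s$, $N=N_s$, $c=g+\frac32\ge\frac52$, $j=\lceil cN\rceil$. Fix a set $S$ of $N$ vertices. If $e(S)\ge cN$, then some $j$ of the at most $N^2/2$ pairs in $S$ are all edges. By (F1), $j\ge cN$, \eqref{eq:pN} and $e/c\le2$,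
\[
\Pr\big(e(S)\ge cN\big)\le\Big(\frac{eN^2p}{2j}\Big)^j\le\Big(\frac{e}{c}\cdot\frac{Np}{2}\Big)^{j}\le\big(2d^{-1/g}\big)^{j}\le\big(2d^{-1/g}\big)^{cN},
\]
the last step because $2d^{-1/g}<1$. There are at most $(eqm/N)^N\le(eq\,d^{1+1/g})^N$ sets $S$. Since $1+\frac1g-\frac cg=-\frac1{2g}$, property (S) fails at scale $s$ with probability at most
\[
\big(e\,q\,2^{c}d^{-1/(2g)}\big)^N\le\big(e\,q\,2^{K+3/2}d^{-1/(2K)}\big)^N\le2^{-N}
\]
by (D3). The sum of these bounds over $s\in[r]$ tends to $0$.

\subsection*{Property (L) with room}
Let $x=\lceil\eta m\rceil$. We show that with probability tending to $1$:
\begin{itemize}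
\item[(L$_0$)] any two sets of size $x$ contained in two different parts are joined by more than $\frac12d\eta^2m$ edges.
\end{itemize}
For fixed sets the expected number of edges is $px^2\ge d\eta^2m$, so by (F2) the failure probability is at most $e^{-px^2/8}$, where $px\ge d\eta=(\log d)^2$. By (F1), each set can be chosen inside its part in at most $(e/\eta)^x$ ways, and $\log(e/\eta)=1+\log d-2\log\log d\le1+\log d$ because $\log d\ge1$. So (L$_0$) fails with probability at most
\[
q^2\exp\Big(x\big(2+2\log d-\tfrac18(\log d)^2\big)\Big)\le q^2e^{-x}\to0
\]
by (D4).

\subsection*{Property (M) with room}
We show that with probability tending to $1$: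
\begin{itemize}
\item[(M$_0$)] property (M) holds with $2K\eta m$ in place of $K\eta m$.
\end{itemize}
Fix $P$, $t$, the indices $s(j)$ and the sets $X_j$. The sum $\sum_j1/g_{s(j)}$ is an integer multiple of $1/K$ that is less than $1$, so it is at most $1-1/K$; as each term is at least $1/K$, also $t\le K-1$. By \eqref{eq:pN}, $\delta d^{-1/g_s}\le pu_s\le pN_s<1$. By (F4), a vertex $v\in P$ has a neighbor in $X_j$ with probability at least $\frac\delta2d^{-1/g_{s(j)}}$. For fixed $v$ these events depend on disjoint sets of pairs, because the $X_j$ are disjoint, so they are independent, and $v$ has a neighbor in every $X_j$ with probability at least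
\[
\Big(\frac\delta2\Big)^{t}d^{-\sum_j1/g_{s(j)}}\ge\pi:=\kappa\,d^{-1+1/K}.
\]
For different $v\in P$ the events again depend on disjoint sets of pairs, because the $X_j$ avoid $P$. By (F2), with probability at least $1-e^{-\pi m/8}$ more than $\pi m/2$ vertices of $P$ have a neighbor in every $X_j$, and $\pi m/2>2K\eta m$ by (D5).

The union bound succeeds because the sets $X_j$ have at most about $d^{-1-1/K}m$ vertices, far fewer than $\pi m$. In detail, there are at most $qKr^K$ choices of $P$, $t$ and the indices $s(j)$. Put $\omega=2d^{-1-1/K}<1$, so that $u_s\le N_s\le\omega m$ for all $s$. The function $u\mapsto u\log(eqm/u)$ has derivative $\log(qm/u)$, so it increases on $(0,qm]$. By (F1), each $X_j$ can be chosen in at most $\exp(\omega m\log(eq/\omega))$ ways, and $\log(eq/\omega)\le1+\log q+2\log d\le1+3\log d$. Since $t\le K$ and $\pi=\kappa d^{2/K}d^{-1-1/K}$, property (M$_0$) fails with probability at most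
\[
qKr^K\exp\Big(m\,d^{-1-1/K}\big[2K(1+3\log d)-\tfrac18\kappa\,d^{2/K}\big]\Big)\le qKr^K\exp\big(-m\,d^{-1-1/K}\big)\to0
\]
by (D6).

\subsection*{Short cycles}
A cycle of length $j$ is determined by a sequence of $j$ vertices and is present with probability at most $p^j$. So the expected number of cycles of length at most $\ell$ in $G_0$ is at most $\sum_{j=3}^\ell(qm)^jp^j\le\ell(qd)^\ell$. By (F3), with probability at least $\frac12$ there are at most $c_0=2\ell(qd)^\ell$ of them, and $c_0$ does not depend on $m$.

Hence for large $m$ some outcome of $G_0$ satisfies (S), (L$_0$), (M$_0$) and has at most $c_0$ cycles of length at most $\ell$. Take $m$ so large that also $\frac12d\eta^2m>c_0$ and $K\eta m>c_0$. Delete one edge from each short cycle, at most $c_0$ edges in all, and call the result $G$; it has girth greater than $\ell$. Deleting edges preserves (S). For (L), sets $X,Y$ with at least $\eta m$ vertices contain subsets of size $x$, which are joined by more than $c_0$ edges of $G_0$, and one of these survives. For (M), a deleted edge has at most one end in $P$, so at most $c_0$ vertices of $P$ lose a neighbor, and more than $2K\eta m-c_0>K\eta m$ vertices of $P$ still have a neighbor in every $X_j$. This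 proves Proposition~\ref{prop:graph}. \qed

\begin{remark}
The strict inequality $\sum_j1/g_{s(j)}<1$ in (M) is needed, and the divisibility $g_s\mid K$ turns it into the gap $d^{1/K}$ that beats the logarithms in (D5) and (D6). If the sum equals $1$, then $t\le K$ and, by \eqref{eq:pN}, a vertex of $P$ has a neighbor in every $X_j$ with probability at most $\prod_jpu_{s(j)}\le2^K/d$, which is smaller than $K\eta=K(\log d)^2/d$ for large $d$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Erdos}
Erd\H{o}s, \emph{Graph theory and probability}, Canad. J. Math. 11 (1959).

\bibitem{GJZZZ}
Yangyan Gu, Yiting Jiang, Huan Zhou, Jialu Zhu, Xuding Zhu, \emph{Indicated list colouring game on graphs}, arXiv:2502.16073 (2025).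

\end{thebibliography}
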